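\title{The Ascoli property and the $k_{\mathbb R}$-property in cosmic spaces and $\aleph_0$-spaces}

\begin{abstract}
A space $X$ is Ascoli if every compact subset of $C_k(X)$ is evenly continuous, and it is a $k_{\mathbb R}$-space if every real function on $X$ that is continuous on compact sets is continuous. Every $k_{\mathbb R}$-space is Ascoli. We show that the converse holds for $\aleph_0$-spaces and for hemicompact Tychonoff spaces, and that it fails for countable spaces: there is a countable Tychonoff Ascoli space carrying a two-valued function that is continuous on every compact set and discontinuous at every point. The positive results follow from one theorem: on an Ascoli space, the limit of a sequence of continuous functions that converges uniformly on compact sets is continuous.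
\end{abstract}

\section{The question and the results}\label{sec:intro}

All spaces are regular $T_1$-spaces, and all proofs are carried out in ZFC. For a space $X$ we write $C(X)$ for the set of continuous real-valued functions on $X$, and $C_k(X)$ for this set with the compact-open topology. This is the topology of uniform convergence on compact sets: the basic neighborhoods of $g$ are the sets $\{g':\sup_C|g'-g|<\varepsilon\}$ with $C\subset X$ compact and $\varepsilon>0$.

There are several ways to say that the compact subsets of $X$ determine its topology. Call a map from $X$ to a metric space \emph{$k$-continuous} if its restriction to every compact subset of $X$ is continuous.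
\begin{itemize}
\item $X$ is a \emph{$k$-space} if a set $A\subset X$ is closed as soon as $A\cap C$ is closed for every compact $C\subset X$.
\item $X$ is a \emph{$k_{\mathbb R}$-space} if every $k$-continuous function $f:X\to\mathbb R$ is continuous.
\item $X$ is \emph{Ascoli} if every compact set $K\subset C_k(X)$ is \emph{evenly continuous}, which means that the evaluation map $K\times X\to\mathbb R$, $(g,x)\mapsto g(x)$, is continuous.
\end{itemize}
The last name comes from the Ascoli theorem, by which every $k$-space is Ascoli. The $k_{\mathbb R}$-spaces lie in between. A $k$-space is a $k_{\mathbb R}$-space, because the preimage of a closed set under a $k$-continuous function meets every compact set in a closed set; and a $k_{\mathbb R}$-space is Ascoli (Proposition~\ref{prop:kR}). The $k_{\mathbb R}$-property concerns a single function of which nothing is known off the compact sets, while the Ascoli property concerns a family of functions each of which is already continuous. It is known that there are Ascoli spaces that are not $k_{\mathbb R}$-spaces, but the known example is not small in the following sense.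

A family $\mathcal N$ of subsets of $X$ is a \emph{network} if for every open $U$ and every $x\in U$ there is $N\in\mathcal N$ with $x\in N\subset U$; it is a base whose members need not be open. It is a \emph{$k$-network} if for every open $U$ and every compact $C\subset U$ there is a finite $\mathcal F\subset\mathcal N$ with $C\subset\bigcup\mathcal F\subset U$. A space is \emph{cosmic} if it has a countable network, and it is an \emph{$\aleph_0$-space} if it has a countable $k$-network. A base is a $k$-network, and a $k$-network is a network (take $C=\{x\}$), so second-countable spaces are $\aleph_0$-spaces and $\aleph_0$-spaces are cosmic. Every countable space is cosmic, since the singletons form a network. The known example is not cosmic, and the following problem is posed in \cite{BG}.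

\begin{quote}
\emph{Is there an Ascoli space that is cosmic, or even an $\aleph_0$-space, and is not a $k_{\mathbb R}$-space?}
\end{quote}

The simplest cases suggest that there is none. A second-countable space is a $k$-space, so it has all three properties. At the other extreme, a countable space whose compact sets are all finite is Ascoli only if it is discrete (Example~\ref{ex:finite}), and then again it has all three. The argument in this second case uses countability to build a compact family of continuous functions that detects a discontinuity, and one may hope that a countable network always allows this. The hope is correct for $k$-networks and false for networks.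

\begin{theorem}\label{thm:countable}
There are a countable Tychonoff Ascoli space $X$ and a $k$-continuous function $f:X\to\{0,1\}$ that is discontinuous at every point. In particular, $X$ is a cosmic Ascoli space that is not a $k_{\mathbb R}$-space.
\end{theorem}

\begin{theorem}\label{thm:aleph}
Every Ascoli $\aleph_0$-space is a $k_{\mathbb R}$-space.
\end{theorem}

Theorem~\ref{thm:aleph} will be deduced from a property of all Ascoli spaces.

\begin{theorem}\label{thm:limit}
Let $X$ be an Ascoli space and let functions $h_n\in C(X)$ converge to $f:X\to\mathbb R$ uniformly on every compact subset of $X$. Then $f$ is continuous.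
\end{theorem}

A space is \emph{hemicompact} if it has a sequence of compact subsets such that every compact subset is contained in one of them.

\begin{corollary}\label{cor:main}
\begin{itemize}
\item[(i)] An $\aleph_0$-space is Ascoli if and only if it is a $k_{\mathbb R}$-space.
\item[(ii)] Every hemicompact Tychonoff Ascoli space is a $k_{\mathbb R}$-space.
\item[(iii)] In \textup{(i)}, ``$\aleph_0$-space'' cannot be weakened to ``cosmic space'', nor even to ``countable space''.
\end{itemize}
\end{corollary}

Part (i) combines Theorem~\ref{thm:aleph} with Proposition~\ref{prop:kR}, part (iii) is Theorem~\ref{thm:countable}, and part (ii) is proved at the end of Section~\ref{sec:limit}. Section~\ref{sec:F} restates the Ascoli property as the continuity of one vector-valued map. Sections~\ref{sec:limit} and~\ref{sec:aleph} prove Theorems~\ref{thm:limit} and~\ref{thm:aleph}. Section~\ref{sec:tree}, which depends only on Section~\ref{sec:F}, constructs the space of Theorem~\ref{thm:countable}.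

\section{Compact families of functions}\label{sec:F}

Let $K\subset C_k(X)$ be compact and nonempty, and let $C(K)$ carry the sup-norm. For $x\in X$ the function $g\mapsto g(x)$ is continuous on $K$, so we obtain a map
\[
F_K:X\to C(K),\qquad F_K(x)(g)=g(x),\qquad \|F_K(x)-F_K(y)\|=\max_{g\in K}|g(x)-g(y)|.
\]
Continuity of $F_K$ at $x$ is the usual equicontinuity of the family $K$ at $x$.

\begin{lemma}\label{lem:F}
Let $K\subset C_k(X)$ be compact and nonempty.
\begin{itemize}
\item[(i)] The map $F_K$ is $k$-continuous.
\item[(ii)] The set $K$ is evenly continuous if and only if $F_K$ is continuous.
\item[(iii)] If $K$ is evenly continuous, then $\sigma(x)=\max_{g\in K}g(x)$ is a continuous function on $X$.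
\end{itemize}
\end{lemma}

\begin{proof}
(i) Let $C\subset X$ be compact, $x\in C$ and $\varepsilon>0$. The basic neighborhoods $\{g':\sup_C|g'-g|<\varepsilon\}$ cover $K$, so there are $g_1,\dots,g_l\in K$ such that every $g\in K$ is within $\varepsilon$ of some $g_i$ on $C$. Let $V$ be a neighborhood of $x$ on which $|g_i-g_i(x)|<\varepsilon$ for all $i\le l$. Then $|g(x')-g(x)|<3\varepsilon$ for all $g\in K$ and $x'\in V\cap C$.

(ii) If $F_K$ is continuous, then
\[
|g'(x')-g(x)|\le\|F_K(x')-F_K(x)\|+|g'(x)-g(x)|
\]
is small for $(g',x')$ near $(g,x)$. Conversely, let $K$ be evenly continuous, $x\in X$ and $\varepsilon>0$. Each $g\in K$ has an open neighborhood $O_g\subset K$, and $x$ has a neighborhood $V_g$, such that $|g'(x')-g(x)|<\varepsilon$ for $g'\in O_g$ and $x'\in V_g$. Then $|g'(x')-g'(x)|<2\varepsilon$ for such $g',x'$. Finitely many $O_g$ cover $K$, and on the intersection of the corresponding $V_g$ we have $\|F_K(x')-F_K(x)\|\le2\varepsilon$.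

(iii) This follows from (ii) and $|\sigma(x)-\sigma(y)|\le\|F_K(x)-F_K(y)\|$.
\end{proof}

So $X$ is Ascoli exactly when each of the $k$-continuous maps $F_K$ is continuous. These maps are special among $k$-continuous maps: every coordinate $x\mapsto F_K(x)(g)=g(x)$ is continuous on all of $X$. The counterexample in Section~\ref{sec:tree} exploits exactly this extra information.

\begin{proposition}\label{prop:kR}
Every $k_{\mathbb R}$-space is Ascoli.
\end{proposition}

\begin{proof}
Let $K\subset C_k(X)$ be compact and nonempty, and let $x_0\in X$. By Lemma~\ref{lem:F}(i) the function $x\mapsto\|F_K(x)-F_K(x_0)\|$ is $k$-continuous, hence continuous, and it vanishes at $x_0$. So $F_K$ is continuous at $x_0$, and Lemma~\ref{lem:F}(ii) applies.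
\end{proof}

We shall use two textbook facts: a regular Lindel\"of space is normal, and in a normal space any two disjoint closed sets are separated by a continuous function (Urysohn's lemma).

\begin{example}\label{ex:finite}
Let $X=\{x_0,x_1,\dots\}$ be a countably infinite space in which every compact set is finite, and suppose that $x_0$ is not isolated. Then $X$ is not Ascoli. Indeed, $X$ is Lindel\"of, hence normal, so for $n\ge1$ there is $g_n\in C(X)$ with $g_n(x_n)=1$ and $g_n(x_i)=0$ for $i<n$. On each finite set the $g_n$ vanish eventually, so $g_n\to0$ in $C_k(X)$ and $K=\{0\}\cup\{g_n:n\ge1\}$ is compact. Every neighborhood of $x_0$ contains some $x_n$ with $n\ge1$, and $g_n(x_n)-g_n(x_0)=1$. So $F_K$ is discontinuous at $x_0$.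
\end{example}

The space in this example is hemicompact, and its singletons form a countable $k$-network, so it is the smallest case of both positive results. It also shows that a countable Ascoli space that is not discrete must have infinite compact subsets.

\section{Limits that are uniform on compact sets}\label{sec:limit}

Suppose that $h_n\to f$ uniformly on compact sets. One would like to apply the Ascoli property to $\{f\}\cup\{h_n:n\in\omega\}$, but this is a subset of $C_k(X)$ only if $f$ is continuous, which is what we want to prove. We need a compact family that consists of functions known to be continuous and from which $f$ can still be read off. By Lemma~\ref{lem:F}(iii) the pointwise maximum of a compact family is such a reading.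

Consider first a series $\sum_nz_n$ of continuous functions $z_n\ge0$ that converges uniformly on compact sets, and assume $z_nz_m=0$ for $n\ne m$. Then $z_n\to0$ in $C_k(X)$, so $K=\{0\}\cup\{z_n:n\in\omega\}$ is compact as in Example~\ref{ex:finite}. At each point at most one term is nonzero, so the sum of the series equals $\max_{g\in K}g$, which is continuous if $X$ is Ascoli.

In general the value $\sum_nz_n(x)$ is spread over infinitely many terms, and the maximum of the terms does not see it. The partial sums see it, but they accumulate at the full sum, which may not be put into $K$. The remedy is to cut the $n$-th term at a height $\theta_n$, where $\sum_n\theta_n\le1$. The cut series converges uniformly on all of $X$, the admissible sequences $\theta$ form a compact set, and for each $x$ there is a $\theta$ that cuts nothing at $x$.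

\begin{lemma}\label{lem:series}
Let $X$ be Ascoli and let $z_n\in C(X)$, $n\in\omega$, satisfy $z_n\ge0$ and $\sum_nz_n\le1$. If the series $\sum_nz_n$ converges uniformly on every compact set, then its sum is continuous.
\end{lemma}

\begin{proof}
Let
\[
\Theta=\Big\{\theta\in[0,1]^\omega:\sum_n\theta_n\le1\Big\},\qquad g_\theta=\sum_{n}\min(z_n,\theta_n)\quad(\theta\in\Theta).
\]
The set $\Theta$ is the intersection of the closed sets $\{\theta:\sum_{n\le l}\theta_n\le1\}$ in the compact cube $[0,1]^\omega$, so it is compact. Each $g_\theta$ is continuous, because its $n$-th term lies in $[0,\theta_n]$ and so the series converges uniformly on $X$. (The unit vectors and the zero vector of $\Theta$ give the functions $z_n$ and $0$ of the special case.)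

The map $\theta\mapsto g_\theta$ from $\Theta$ to $C_k(X)$ is continuous. To see this, let $C\subset X$ be compact and $\varepsilon>0$, and choose $n_0$ with $\sum_{n\ge n_0}z_n\le\varepsilon$ on $C$; this is where uniform convergence on compact sets is used. For every $\theta$ the tail $\sum_{n\ge n_0}\min(z_n,\theta_n)$ lies in $[0,\varepsilon]$ on $C$, and $|\min(a,b)-\min(a,b')|\le|b-b'|$. Hence
\[
\sup_C|g_\theta-g_{\theta'}|\le\sum_{n<n_0}|\theta_n-\theta'_n|+\varepsilon,
\]
and the right side is less than $2\varepsilon$ for $\theta'$ in a neighborhood of $\theta$.

Therefore $K=\{g_\theta:\theta\in\Theta\}$ is compact in $C_k(X)$. Since $X$ is Ascoli, $\sigma(x)=\max_{\theta\in\Theta}g_\theta(x)$ is continuous by Lemma~\ref{lem:F}(iii). We have $g_\theta\le\sum_nz_n$ for every $\theta$. For fixed $x$ the sequence $\theta=(z_n(x))_n$ lies in $\Theta$ because $\sum_nz_n(x)\le1$, and for it $g_\theta(x)=\sum_nz_n(x)$. So $\sigma=\sum_nz_n$.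
\end{proof}

The lemma handles bounded increasing sequences. A general sequence is reduced to these by writing its limit as an upper limit.

\begin{proof}[Proof of Theorem~\ref{thm:limit}]
The function $\varphi(t)=\frac12+\frac1\pi\arctan t$ is a Lipschitz homeomorphism of $\mathbb R$ onto $(0,1)$. The functions $\varphi\circ h_n$ converge to $\varphi\circ f$ uniformly on compact sets, and $f$ is continuous if $\varphi\circ f$ is. So we may assume that $f$ and all $h_n$ take values in $[0,1]$.

Fix $N$ and put $S_N=\sup_{n\ge N}h_n$ and $M_n=\max(h_N,\dots,h_n)$ for $n\ge N$. The $M_n$ are continuous and increase to $S_N$. The convergence is uniform on each compact set $C$: given $\varepsilon>0$, take $n_0\ge N$ with $|h_i-f|\le\varepsilon$ on $C$ for all $i\ge n_0$; then for $n\ge n_0$ we have, on $C$,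
\[
\sup_{i>n}h_i\le f+\varepsilon\le h_n+2\varepsilon\le M_n+2\varepsilon,
\]
and so $0\le S_N-M_n\le2\varepsilon$. The functions $z_n=M_{n+1}-M_n\ge0$, $n\ge N$, have partial sums $M_{n+1}-h_N$, which converge to $S_N-h_N\le1$ uniformly on compact sets. By Lemma~\ref{lem:series}, $S_N-h_N$ is continuous, and hence so is $S_N$.

Since $f=\lim_nh_n=\inf_NS_N$, the set $\{f<t\}=\bigcup_N\{S_N<t\}$ is open for every $t$. The same argument applied to $1-h_n\to1-f$ shows that every set $\{f>t\}$ is open. So $f$ is continuous.
\end{proof}

By Theorem~\ref{thm:limit}, an Ascoli space is a $k_{\mathbb R}$-space as soon as every $k$-continuous function on it is approximated, uniformly on compact sets, by a sequence of continuous functions. For hemicompact spaces the approximation is immediate.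

\begin{proof}[Proof of Corollary~\ref{cor:main}(ii)]
Replacing the compact sets in the definition of hemicompactness by their finite unions, we get compact sets $C_1\subset C_2\subset\cdots$ such that every compact set lies in some $C_n$. Let $f$ be $k$-continuous. Since $X$ is Tychonoff, it is a subspace of a cube $[0,1]^I$, which is normal and in which $C_n$ is closed. By the Tietze extension theorem, $f|_{C_n}$ extends to a continuous function on the cube; let $h_n\in C(X)$ be its restriction to $X$. On each compact set $h_n=f$ for all large $n$, so $f$ is continuous by Theorem~\ref{thm:limit}.
\end{proof}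

\section{Approximation on $\aleph_0$-spaces}\label{sec:aleph}

Let $X$ be a nonempty $\aleph_0$-space and $f:X\to[0,1]$ a $k$-continuous function. We want continuous $h_n$ that converge to $f$ uniformly on compact sets. A countable $k$-network takes the place of the sets $C_n$ above. Its members need not be compact, so $f$ need not be continuous on them and there is nothing to extend. What remains true is that $f$ is nearly constant on enough of them (Lemma~\ref{lem:osc}), and it suffices to make $h_n$ respect the bounds of $f$ on the first $n$ members (Lemma~\ref{lem:insert}). For this the members should be closed and the space normal; both follow from regularity.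

\begin{lemma}\label{lem:net}
An $\aleph_0$-space $X$ is normal and has a countable family $\mathcal N$ of closed sets, closed under finite intersections, such that for every nonempty compact $D$ and every open $U\supset D$ there is $L\in\mathcal N$ with $D\subset L\subset U$.
\end{lemma}

\begin{proof}
Let $\mathcal N_0$ be a countable $k$-network. Given an open cover of $X$, choose for each member of $\mathcal N_0$ that lies in some set of the cover one such set. Since $\mathcal N_0$ is a network, the countably many chosen sets cover $X$. So $X$ is Lindel\"of and regular, hence normal.

Let $\mathcal N$ consist of all sets obtained from the closures of members of $\mathcal N_0$ by finitely many unions and intersections. It is a countable family of closed sets, closed under finite intersections. Given $D\subset U$, regularity gives for each $x\in D$ an open $V_x\ni x$ with $\overline{V_x}\subset U$. Finitely many $V_x$ cover $D$, and their union $V$ satisfies $D\subset V\subset\overline V\subset U$. Take a finite $\mathcal F\subset\mathcal N_0$ with $D\subset\bigcup\mathcal F\subset V$, and let $L$ be the union of the closures of the members of $\mathcal F$. Then $D\subset L\subset\overline V\subset U$.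
\end{proof}

For nonempty $P\subset X$ let $\operatorname{osc}_Pf=\sup_Pf-\inf_Pf$.

\begin{lemma}\label{lem:osc}
Let $\mathcal N$ be as in Lemma~\ref{lem:net} and let $f:X\to[0,1]$ be $k$-continuous. For every compact $C\subset X$ and every $\varepsilon>0$, the set $C$ is covered by finitely many nonempty $P\in\mathcal N$ with $\operatorname{osc}_Pf\le\varepsilon$.
\end{lemma}

\begin{proof}
Let $\delta=\varepsilon/3$. Cover $[0,1]$ by finitely many closed intervals $J$ of length at most $\delta$. Since $f|_C$ is continuous, the sets $C\cap f^{-1}(J)$ are compact, and they cover $C$. So it suffices to show that a nonempty compact set $D$ with $\operatorname{osc}_Df\le\delta$ lies in one $P\in\mathcal N$ with $\operatorname{osc}_Pf\le3\delta$.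

We know $f$ only on compact sets, so we must turn a failure of this statement into a compact set; countability of $\mathcal N$ allows this. Let $L_1,L_2,\dots$ list, with repetitions if necessary, all members of $\mathcal N$ that contain $D$ (there is one, by Lemma~\ref{lem:net} with $U=X$), and put $P_n=L_1\cap\dots\cap L_n\in\mathcal N$. The sets $P_n$ contain $D$ and decrease. Every open $U\supset D$ contains some $L_i$, hence contains $P_n$ for all $n\ge i$.

Suppose that $\operatorname{osc}_{P_n}f>3\delta$ for all $n$. Then $f(P_n)$ is not contained in the interval $[\min_Df-\delta,\max_Df+\delta]$, whose length is at most $3\delta$. So there is $a_n\in P_n$ with $\operatorname{dist}(f(a_n),f(D))>\delta$. The set $E=D\cup\{a_n:n\ge1\}$ is compact: from an open cover of $E$ take finitely many sets that cover $D$; their union contains $P_n$, hence $a_n$, for all large $n$, and finitely many more sets cover the remaining $a_n$. Since $f|_E$ is continuous, the set $\{x\in E:\operatorname{dist}(f(x),f(D))<\delta\}$ is open in $E$, so it equals $E\cap U$ for some open $U\subset X$, and $U\supset D$. For large $n$ we get $a_n\in P_n\subset U$, and so $\operatorname{dist}(f(a_n),f(D))<\delta$, a contradiction.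
\end{proof}

The next lemma is a case of the Kat\v{e}tov--Tong insertion theorem; for finitely many closed sets Urysohn's lemma is enough.

\begin{lemma}\label{lem:insert}
Let $X$ be normal, $f:X\to[0,1]$ any function, and $N_1,\dots,N_n$ nonempty closed sets. Put $a_i=\inf_{N_i}f$ and $b_i=\sup_{N_i}f$. There is $h\in C(X)$ with $a_i\le h\le b_i$ on $N_i$ for every $i\le n$.
\end{lemma}

\begin{proof}
If $b_j<a_i$, then $N_i\cap N_j=\emptyset$, since a common point $x$ would satisfy $a_i\le f(x)\le b_j$. For such $i,j$ take a continuous $\psi_{ij}:X\to[b_j,a_i]$ equal to $a_i$ on $N_i$ and to $b_j$ on $N_j$. Let $\varphi_i$ be the minimum of the constant $a_i$ and of all $\psi_{ij}$ with $b_j<a_i$. Then $\varphi_i=a_i$ on $N_i$. On any $N_j$ we have $\varphi_i\le b_j$: if $b_j<a_i$, because $\varphi_i\le\psi_{ij}$, and otherwise because $\varphi_i\le a_i\le b_j$. So $h=\max_{i\le n}\varphi_i$ is as required.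
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:aleph}]
Let $X$ be a nonempty Ascoli $\aleph_0$-space and let $f:X\to\mathbb R$ be $k$-continuous. Replacing $f$ by $\varphi\circ f$ with $\varphi$ as in the proof of Theorem~\ref{thm:limit}, we may assume that $f$ takes values in $[0,1]$. Let $N_1,N_2,\dots$ list the nonempty members of the family $\mathcal N$ of Lemma~\ref{lem:net}, and let $h_n\in C(X)$ be given by Lemma~\ref{lem:insert} for $N_1,\dots,N_n$. If $x\in N_i$ and $i\le n$, then $f(x)$ and $h_n(x)$ both lie in $[a_i,b_i]$, so $|h_n(x)-f(x)|\le\operatorname{osc}_{N_i}f$.

Let $C$ be compact and $\varepsilon>0$. By Lemma~\ref{lem:osc} there is $n_0$ such that every $x\in C$ lies in some $N_i$ with $i\le n_0$ and $\operatorname{osc}_{N_i}f\le\varepsilon$. Hence $|h_n-f|\le\varepsilon$ on $C$ for all $n\ge n_0$. So $h_n\to f$ uniformly on compact sets, and $f$ is continuous by Theorem~\ref{thm:limit}.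
\end{proof}

\begin{remark}\label{rem:pointwise}
If $X$ is only cosmic, the proofs of Lemmas~\ref{lem:net} and~\ref{lem:osc} go through for one-point sets $C=D=\{x\}$, and the functions $h_n$ then converge to $f$ pointwise. The $k$-network is needed only to make the convergence uniform on compact sets. By Theorem~\ref{thm:countable} this cannot be avoided: the function $f$ there is a $k$-continuous pointwise limit of continuous functions on an Ascoli space, and it is not continuous.
\end{remark}

\section{A countable Ascoli space that is not a $k_{\mathbb R}$-space}\label{sec:tree}

\subsection{The plan}

The underlying set is the tree $X=\omega^{<\omega}$ of finite sequences of natural numbers. We write $|s|$ for the length of $s$, $t\supseteq s$ if $t$ extends $s$, and $s^\frown n$ for $s$ followed by $n$. The points $s^\frown n$ are the \emph{children} of $s$ and the points $s^\frown n^\frown m$ its \emph{grandchildren}. The function of Theorem~\ref{thm:countable} is the parity $f(s)=|s|\bmod2$. We look for a topology with a base of clopen sets such that, for every $s$,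
\begin{itemize}
\item[(1)] every neighborhood of $s$ contains a child of $s$, so that $f$ is discontinuous at $s$;
\item[(2)] a sequence in $X\setminus\{s\}$ that converges to $s$ consists eventually of grandchildren of $s$, so that $f$ respects convergent sequences;
\item[(3)] so many sequences of grandchildren converge to $s$ that $X$ is Ascoli.
\end{itemize}

The use of (3) is visible at the root $\emptyset$. Suppose that, as in Example~\ref{ex:finite}, a compact set $K\subset C_k(X)$ contains functions $g_n$, $n\in N$, with $g_n(\emptyset)=0$ and $g_n(\langle n\rangle)=1$. Each $g_n$ is continuous at $\langle n\rangle$, so by (1) there is $r(n)$ with $g_n(\langle n,r(n)\rangle)>\frac12$. If the points $x_n=\langle n,r(n)\rangle$ converge to $\emptyset$ along some infinite set $M\subset N$, then $\{\emptyset\}\cup\{x_n:n\in M\}$ is compact and $\|F_K(x_n)-F_K(\emptyset)\|>\frac12$, contrary to Lemma~\ref{lem:F}(i). The jump of $g_n$ between the root and a child has been passed on to a grandchild, where compact sets detect it. The parity function also jumps between the root and $\langle n\rangle$, but it escapes this argument, since it is not continuous at $\langle n\rangle$ and takes the value $f(\emptyset)$ at every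 $\langle n,m\rangle$. The same must be arranged at every node, so the tree has infinite height: if the children of a node $t$ were isolated points and no compact set contained infinitely many of them, then their characteristic functions together with $0$ would form a compact family that, by (1), is not equicontinuous at $t$.

The difficulty is that (2) and (3) pull against each other. We cannot ask that for \emph{every} infinite $N$ and every $r$ the points $\langle n,r(n)\rangle$ converge to the root along some infinite $M\subset N$. For then a clopen set $A\ni\emptyset$ could miss only finitely many children: if it missed $\langle n\rangle$ for all $n$ in an infinite set $N$, it would by (1) miss points $\langle n,r(n)\rangle$, a subsequence of which converges to $\emptyset$. The children would converge to the root, contrary to (2). So we need a notion of \emph{small} set $N\subset\omega$. Neighborhoods of $s$ may omit a small set of children. Over a set that is not small, every function $r$ must be followed by a convergent sequence. And every infinite set must contain an infinite small set over which the convergent sequences are so few that they can be avoided.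

\subsection{Small sets}

Fix an injection $n\mapsto q_n$ of $\omega$ onto a dense subset of the Cantor set $2^\omega$, for instance onto the set of eventually zero sequences. For $N\subset\omega$ let
\[
N^d=\{\xi\in2^\omega:\text{every neighborhood of }\xi\text{ contains }q_n\text{ for infinitely many }n\in N\}.
\]
For infinite $M\subset\omega$ we say that $q_n\to\xi$ \emph{along $M$} if every neighborhood of $\xi$ contains $q_n$ for all but finitely many $n\in M$; then $M^d=\{\xi\}$. The set $N^d$ is closed, since a neighborhood of a point of $\overline{N^d}$ is a neighborhood of a point of $N^d$. It is empty for finite $N$, it grows with $N$, and $(N\cup N')^d=N^d\cup N'^d$. Also $\omega^d=2^\omega$, because $2^\omega$ has no isolated points and so every nonempty open set contains infinitely many points of a dense set. Call $N$ \emph{small} if $N^d$ is countable. We record what will be used.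
\begin{itemize}
\item[(S1)] Finite sets, subsets of small sets and unions of two small sets are small; $\omega$ is not small.
\item[(S2)] If $q_n\to\xi$ along $M$, then $M$ is small. Every infinite $N$ contains such an $M$, because $2^\omega$ is compact metrizable.
\item[(S3)] If $\xi\in N^d$, there is an infinite $M\subset N$ with $q_n\to\xi$ along $M$: choose $n_0<n_1<\cdots$ in $N$ such that $q_{n_l}$ agrees with $\xi$ on the first $l$ coordinates.
\end{itemize}
We attach to each $\xi\in2^\omega$ a single function $h_\xi$. A set $M$ as in (S2) has one limit point, so over it only one function has to be avoided. A set that is not small has continuum many limit points, enough to carry all functions.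

\begin{lemma}\label{lem:star}
There is a family $(h_\xi)_{\xi\in2^\omega}$ in $\omega^\omega$ such that for every $N\subset\omega$ that is not small and every $r\in\omega^\omega$ there is $\xi\in N^d$ with $h_\xi=r$.
\end{lemma}

\begin{proof}
Recall that an uncountable closed subset of $2^\omega$ has cardinality $\mathfrak c=2^{\aleph_0}$, since it contains a nonempty perfect set. As $2^\omega$ has a countable base, it has at most $\mathfrak c$ closed subsets, so the pairs $(P,r)$ with $P\subset2^\omega$ closed and uncountable and $r\in\omega^\omega$ can be listed as $(P_\alpha,r_\alpha)$, $\alpha<\mathfrak c$. By transfinite recursion choose $\xi_\alpha\in P_\alpha\setminus\{\xi_\beta:\beta<\alpha\}$; this is possible because $|P_\alpha|=\mathfrak c>|\alpha|$. The points $\xi_\alpha$ are distinct, so we may put $h_{\xi_\alpha}=r_\alpha$, and $h_\xi=0$ for all other $\xi$. If $N$ is not small, then $(N^d,r)=(P_\alpha,r_\alpha)$ for some $\alpha$, and $\xi_\alpha$ is the required point.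
\end{proof}

\subsection{The topology}

Fix the family of Lemma~\ref{lem:star}. A \emph{designated sequence at $s$} is a sequence
\[
\big(s^\frown n^\frown h_\xi(n)\big)_{n\in M},
\]
where $\xi\in2^\omega$ and $M\subset\omega$ is an infinite set with $q_n\to\xi$ along $M$; see Figure~\ref{fig:tree}. We define the topology by listing the clopen sets. Write $\chi_A$ for the characteristic function of $A$. A set $A\subset X$ is \emph{admissible} if for every $s\in X$
\begin{itemize}
\item[(a)] the set $\{n:\chi_A(s^\frown n)\ne\chi_A(s)\}$ is small;
\item[(b)] for every designated sequence $(x_n)_{n\in M}$ at $s$, we have $\chi_A(x_n)=\chi_A(s)$ for all but finitely many $n\in M$.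
\end{itemize}
The sets $\emptyset$ and $X$ and complements of admissible sets are admissible. If $\chi_{A\cap B}(x)\ne\chi_{A\cap B}(s)$, then $\chi_A(x)\ne\chi_A(s)$ or $\chi_B(x)\ne\chi_B(s)$; so by (S1) the intersection of two admissible sets is admissible. Hence the admissible sets form a base of a topology, and they are clopen in it. From now on $X$ carries this topology. For $u\in X$ let $W_u=\{t:t\supseteq u\}$ be the \emph{cone} over $u$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.8]
\foreach \n in {0,...,7} {
  \draw[gray!60] (3.5,-1.3) -- (\n,0);
  \draw[fill=white] (\n,0) circle (2.5pt);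
  \foreach \m in {0,...,4} { \fill[gray!70] (\n,0.7+0.5*\m) circle (1pt); }
}
\foreach \n/\m in {1/1,3/0,4/3,6/2} { \fill (\n,0.7+0.5*\m) circle (2.5pt); }
\fill (3.5,-1.3) circle (2.5pt) node[below] {$s$};
\node[right] at (7.4,0) {$\cdots\quad s^\frown n$};
\node[right] at (7.4,1.7) {$\cdots\quad s^\frown n^\frown m$};
\end{tikzpicture}
\caption{A node $s$ of the tree $\omega^{<\omega}$, its children $s^\frown n$ (white) and, in the column above each child, the grandchildren $s^\frown n^\frown m$. The black grandchildren are terms of a designated sequence at $s$: one point, at height $m=h_\xi(n)$, in each column $n\in M$. Such sequences converge to $s$. The children accumulate at $s$, but no sequence of children converges to $s$.}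
\label{fig:tree}
\end{figure}

\begin{lemma}\label{lem:basic}
\begin{itemize}
\item[(i)] Cones are admissible.
\item[(ii)] $X$ is a Tychonoff space, and its compact subsets are metrizable.
\item[(iii)] Every neighborhood of $s$ contains a child of $s$, and every designated sequence at $s$ converges to $s$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) We check (a) and (b) for $W_u$ at $s$. If $s\in W_u$, all extensions of $s$ lie in $W_u$. Let $s\notin W_u$. If $s^\frown n\in W_u$, then $u=s^\frown n$; if $s^\frown n^\frown m\in W_u$, then $u=s^\frown n$ or $u=s^\frown n^\frown m$. In each case $n=u(|s|)$, so there is at most one exceptional $n$.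

(ii) If $s\ne t$, then $t\notin W_s$ or $s\notin W_t$, so the clopen cones separate points and $X$ is Hausdorff. The characteristic functions of the clopen basic sets separate points from closed sets, so $X$ is Tychonoff. The map $x\mapsto(\chi_{W_u}(x))_{u\in X}$ is a continuous injection of $X$ into the metrizable space $\{0,1\}^X$, and its restriction to a compact set is a homeomorphism onto the image.

(iii) A neighborhood of $s$ contains an admissible set $A\ni s$. By (a), $A$ contains $s^\frown n$ for all $n$ outside a small set, and $\omega$ is not small. By (b), $A$ contains all but finitely many terms of each designated sequence at $s$.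
\end{proof}

Conditions (a) and (b) turn into a test for continuity; here the countability of $X$ is used.

\begin{lemma}\label{lem:test}
Let $(Y,d)$ be a metric space and $F:X\to Y$ a map such that for every $t\in X$
\begin{itemize}
\item[(A)] the set $\{n:d(F(t^\frown n),F(t))\ge\varepsilon\}$ is small for every $\varepsilon>0$;
\item[(B)] $F(x_n)\to F(t)$ along $M$ for every designated sequence $(x_n)_{n\in M}$ at $t$.
\end{itemize}
Then $F$ is continuous.
\end{lemma}

\begin{proof}
Let $s\in X$ and $\varepsilon>0$. The set of distances $d(F(x),F(s))$, $x\in X$, is countable, so some $\rho\in(0,\varepsilon)$ is not among them. Let $A=\{x:d(F(x),F(s))<\rho\}$. For $t\in X$ put $\delta=|d(F(t),F(s))-\rho|>0$. If $d(F(x),F(t))<\delta$, then $d(F(x),F(s))$ lies on the same side of $\rho$ as $d(F(t),F(s))$, that is, $\chi_A(x)=\chi_A(t)$. So (A) with $\delta$ in place of $\varepsilon$ gives (a) at $t$, and (B) gives (b) at $t$. Thus $A$ is an admissible neighborhood of $s$ that $F$ maps into the $\varepsilon$-ball around $F(s)$.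
\end{proof}

\subsection{The space is Ascoli}

\begin{proposition}\label{prop:ascoli}
$X$ is Ascoli.
\end{proposition}

\begin{proof}
Let $K\subset C_k(X)$ be compact and nonempty, and let $F=F_K$. By Lemmas~\ref{lem:F}(ii) and~\ref{lem:test} it suffices to verify (A) and (B) at each $s\in X$.

(B) A designated sequence $(x_n)_{n\in M}$ at $s$ converges to $s$, so $\{s\}\cup\{x_n:n\in M\}$ is compact. By Lemma~\ref{lem:F}(i), $F$ is continuous on this set, so $F(x_n)\to F(s)$.

(A) Let $\varepsilon>0$ and $N=\{n:\|F(s^\frown n)-F(s)\|\ge\varepsilon\}$, and suppose that $N$ is not small. For $n\in N$ choose $g_n\in K$ with $|g_n(s^\frown n)-g_n(s)|\ge\varepsilon$. Since $g_n$ is continuous, the set $\{x:|g_n(x)-g_n(s^\frown n)|<\varepsilon/2\}$ is a neighborhood of $s^\frown n$, and by Lemma~\ref{lem:basic}(iii) it contains a child $x_n=s^\frown n^\frown r(n)$. Then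
\[
\|F(x_n)-F(s)\|\ge|g_n(x_n)-g_n(s)|>\varepsilon/2\qquad(n\in N).
\]
Put $r(n)=0$ for $n\notin N$. By Lemma~\ref{lem:star} there is $\xi\in N^d$ with $h_\xi=r$, and by (S3) there is an infinite $M\subset N$ with $q_n\to\xi$ along $M$. Then $(x_n)_{n\in M}$ is a designated sequence at $s$, and the displayed inequality contradicts (B).
\end{proof}

\subsection{Convergent sequences and the parity function}

To prove that a given sequence does not converge to $s$, we surround its terms by admissible sets lying in different cones $W_{s^\frown n}$ and need the union to be admissible. The next lemma says that only the point $s$ has to be examined.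

\begin{lemma}\label{lem:glue}
Let $s\in X$ and $U\subset W_s\setminus\{s\}$. Suppose that $U\cap W_{s^\frown n}$ is admissible for every $n$, that $\{n:s^\frown n\in U\}$ is small, and that every designated sequence at $s$ has only finitely many terms in $U$. Then $U$ is admissible.
\end{lemma}

\begin{proof}
We check (a) and (b) at $t\in X$. For $t=s$ they are the last two hypotheses, since $s\notin U$. If $t\in W_{s^\frown n}$, then $t$ and all its extensions lie in $W_{s^\frown n}$, where $U$ coincides with the admissible set $U\cap W_{s^\frown n}$; and (a), (b) at $t$ involve only $t$ and its extensions. Let $t\notin W_s$, so $t\notin U$. A point of $U$ properly extends $s$, so deleting its last entry leaves an extension of $s$. Hence $t^\frown n\in U$ would give $t\supseteq s$, which is false. And $t^\frown n^\frown m\in U$ gives $t^\frown n\supseteq s$, hence $t^\frown n=s$, which holds for at most one $n$.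
\end{proof}

\begin{lemma}\label{lem:seq}
If $t_k\to s$ in $X$ and $t_k\ne s$ for all $k$, then $|t_k|=|s|+2$ for all but finitely many $k$.
\end{lemma}

\begin{proof}
Suppose not. Passing to a subsequence, we may assume that $|t_k|\ne|s|+2$ for all $k$. Since $W_s$ is a neighborhood of $s$, we may also assume that $t_k\in W_s\setminus\{s\}$, so $t_k\in W_{s^\frown n_k}$ for some $n_k$. Each cone $W_{s^\frown n}$ is closed and misses $s$, so it contains $t_k$ for only finitely many $k$. Passing to a subsequence again and using (S2), we may assume that the $n_k$ are distinct and that $q_n\to\xi$ along $M=\{n_k:k\in\omega\}$ for some $\xi$.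

The only points over $M$ that designated sequences at $s$ can visit infinitely often are $y_k=s^\frown n_k{}^\frown h_\xi(n_k)$, and $t_k\ne y_k$ because $|y_k|=|s|+2$. So we cut the $y_k$ out. Let $B_k=W_{s^\frown n_k}\setminus W_{y_k}$ if $t_k\notin W_{y_k}$, and $B_k=W_{t_k}$ if $t_k$ properly extends $y_k$. In both cases $B_k$ is admissible, $t_k\in B_k\subset W_{s^\frown n_k}$ and $y_k\notin B_k$. Let $U=\bigcup_kB_k\subset W_s\setminus\{s\}$.

We verify the hypotheses of Lemma~\ref{lem:glue}. The set $U\cap W_{s^\frown n}$ is $B_k$ if $n=n_k$, and it is empty if $n\notin M$. The set $\{n:s^\frown n\in U\}$ is contained in $M$, which is small by (S2). Finally, let $(s^\frown n^\frown h_{\xi'}(n))_{n\in M'}$ be a designated sequence at $s$. Its terms with $n\notin M$ are not in $U$, so we are done if $M\cap M'$ is finite. If $M\cap M'$ is infinite, then $q_n$ converges along $M\cap M'$ both to $\xi$ and to $\xi'$, so $\xi'=\xi$. Then the term with index $n=n_k$ is $y_k$, which lies in $W_{s^\frown n_k}\setminus B_k$ and so not in $U$.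

Thus $U$ is admissible, and $X\setminus U$ is a neighborhood of $s$ that contains no $t_k$. This contradicts $t_k\to s$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:countable}]
The space $X$ is countable, Tychonoff by Lemma~\ref{lem:basic}(ii) and Ascoli by Proposition~\ref{prop:ascoli}. Let $f(s)=|s|\bmod2$. Every neighborhood of $s$ contains a child $s^\frown n$ by Lemma~\ref{lem:basic}(iii), and $f(s^\frown n)\ne f(s)$, so $f$ is discontinuous at $s$. Let $C\subset X$ be compact. It is metrizable by Lemma~\ref{lem:basic}(ii), so if $f|_C$ were discontinuous, there would be $s\in C$ and $t_k\in C$ with $t_k\to s$ and $f(t_k)\ne f(s)$ for all $k$. Then $t_k\ne s$ and $|t_k|-|s|$ is odd for all $k$, contrary to Lemma~\ref{lem:seq}. So $f$ is $k$-continuous.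
\end{proof}

By Theorem~\ref{thm:aleph} and Corollary~\ref{cor:main}(ii), this countable space $X$ has no countable $k$-network and is not hemicompact.

\begin{thebibliography}{1}

\bibitem{BG}
Taras Banakh, Saak Gabriyelyan,
\emph{On the $C_k$-stable closure of the class of (separable) metrizable spaces},
arXiv:1412.2216 (2014).

\end{thebibliography}
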